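# The Fano plane in the $\ell_k$-norm: four points, three matchings, and a cubic moment inequality

## 1. Four points, three matchings, one Fano plane

Take four points $a,b,c,d$. The six pairs they span split into three perfect matchings,
$$\{ab,cd\},\qquad \{ac,bd\},\qquad \{ad,bc\}.$$
Give each matching a new point, $y_1,y_2,y_3$ respectively, join it to both pairs of its matching, and join the three new points to each other. This gives seven triples on seven points:
$$aby_1,\ cdy_1,\ acy_2,\ bdy_2,\ ady_3,\ bcy_3,\ y_1y_2y_3. \tag{1}$$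
Each of the six pairs inside $\{a,b,c,d\}$ is in exactly one triple. So is each pair $ay_i,by_i,cy_i,dy_i$, because the $i$-th matching covers each of the four points once. So is each pair $y_iy_j$. These are all $21$ pairs, so (1) is the Fano plane $\mathbb F$. In the labeling with lines $123,145,167,246,257,347,356$, put $y_1,y_2,y_3=1,2,3$ and $a,b,c,d=4,5,6,7$.

Now let $\mathcal H$ be a collection of triples ("edges") on a vertex set $V$ containing no copy of $\mathbb F$. Write $N(uv)=\{w:uvw\in\mathcal H\}$. For distinct $a,b,c,d\in V$ set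
$$A_1=N(ab)\cap N(cd),\qquad A_2=N(ac)\cap N(bd),\qquad A_3=N(ad)\cap N(bc).$$
None of these sets meets $\{a,b,c,d\}$: for instance $N(ab)$ misses $a,b$ and $N(cd)$ misses $c,d$. By (1),
$$\text{no edge } y_1y_2y_3\in\mathcal H \text{ has } y_1\in A_1,\ y_2\in A_2,\ y_3\in A_3. \tag{2}$$

What is this for? If the six sets $N(ab),\dots,N(bc)$ are nearly all of $V$, then $A_1,A_2,A_3$ are large, and (2) says that a vertex of $A_3$ has small codegree with many vertices. If small codegrees of that kind are excluded, the six codegrees on four points cannot all be large. We shall prove that, in units of $n=|V|$, their sum is at most $5$ instead of the trivial $6$. Summing this over all four-point sets gives one inequality between the first three moments of the codegrees, and that inequality determines the maximum of $\sum d(e)^k$ over Fano-free triple systems for every $k\ge3$.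

## 2. Codegree norms, the bipartite 3-graph, and the theorems

A **3-graph** $\mathcal H$ is a collection of $3$-subsets (edges) of a vertex set $V(\mathcal H)$. Its **shadow** $\partial\mathcal H$ is the set of pairs contained in at least one edge. The **codegree** $d(e)=d_{\mathcal H}(e)$ of a pair $e$ is the number of vertices $v$ with $e\cup\{v\}\in\mathcal H$. The **link** $L(v)$ is the graph of all pairs $ab$ with $vab\in\mathcal H$. For real $p\ge1$ the **$\ell_p$-norm** is
$$\|\mathcal H\|_p=\sum_{e\in\partial\mathcal H}d(e)^p .$$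

For example, all four triples on four vertices have six pairs of codegree $2$, so the norm is $6\cdot2^p$. For $p=1$ each edge is counted once for each of its pairs, so $\|\mathcal H\|_1=3|\mathcal H|$, and maximizing $\|\cdot\|_1$ is the usual Turán problem. A large $p$ rewards pairs of large codegree.

A 3-graph is **$\mathbb F$-free** if it contains no copy of $\mathbb F$, and
$$\mathrm{ex}_p(n,\mathbb F)=\max\{\|\mathcal H\|_p:\ \mathcal H\text{ is an }\mathbb F\text{-free 3-graph on }n\text{ vertices}\}.$$

The natural candidate is $\mathbb B_n$, the **balanced complete bipartite 3-graph**: split the vertices into parts of sizes $\lfloor n/2\rfloor$ and $\lceil n/2\rceil$ and take all triples meeting both parts. More generally, every complete bipartite 3-graph is $\mathbb F$-free, because $\mathbb F$ is not $2$-colorable. Indeed, in a $2$-coloring with no monochromatic line, each of the seven lines contains exactly two bichromatic pairs. Each pair lies on exactly one line, so there would be $14$ bichromatic pairs. But color classes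 of sizes $s$ and $7-s$ give $s(7-s)\le12$ of them.

**The simplest cases.** For $n\le6$ every 3-graph is $\mathbb F$-free, so the complete 3-graph is extremal. For $n=4$ it coincides with $\mathbb B_4$. For $n=5$ it has $10$ edges while $\mathbb B_5$ has $9$, so it strictly beats $\mathbb B_5$ in every norm. Hence a condition "$n$ large" is needed.

For large $n$, let us see how complete bipartite 3-graphs compare with each other when $p=3$. With parts of sizes $sn$ and $(1-s)n$, cross pairs have codegree $n-2$, and pairs inside a part have codegree equal to the size of the other part. Writing $m=s(1-s)\le\frac14$,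
$$\frac{2\|\mathcal H\|_3}{n^5}=2s(1-s)+s^2(1-s)^3+(1-s)^2s^3+o(1)=2m+m^2+o(1),$$
which is largest at $m=\frac14$, with value $\frac9{16}$. So the balanced one wins asymptotically among these.

The question is from Jianfeng Hou, Xizhi Liu, Yixiao Zhang, "Exact Turán number of the Fano plane in the $\ell_2$-norm", arXiv:2507.12354 (2025): for an integer $k\ge3$, determine $\mathrm{ex}_k(n,\mathbb F)$ for all sufficiently large $n$. For $p=1$, results of De Caen–Füredi, Füredi–Simonovits, Keevash–Sudakov and Bellmann–Reiher show that $\mathbb B_n$ is the unique extremal 3-graph for large $n$. For $p=2$ the same statement is known.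

**Theorem 1.** Let $k\ge3$ be an integer. For all sufficiently large $n$,
$$\mathrm{ex}_k(n,\mathbb F)=\|\mathbb B_n\|_k=\Big\lfloor\tfrac n2\Big\rfloor\Big\lceil\tfrac n2\Big\rceil(n-2)^k+\binom{\lfloor n/2\rfloor}2\Big\lceil\tfrac n2\Big\rceil^k+\binom{\lceil n/2\rceil}2\Big\lfloor\tfrac n2\Big\rfloor^k,$$
and $\mathbb B_n$ is the unique extremal 3-graph. In particular $\mathrm{ex}_k(n,\mathbb F)=\big(\frac14+2^{-k-2}+o(1)\big)n^{k+2}$.

**Theorem 2.** Let $p\ge3$ be real.

(a) For $n\ge n_0(p)$, $\mathrm{ex}_p(n,\mathbb F)=\|\mathbb B_n\|_p$, and $\mathbb B_n$ is the unique extremal 3-graph.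

(b) For every $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that every $\mathbb F$-free 3-graph $\mathcal H$ on $n\ge n_0$ vertices with $\|\mathcal H\|_p\ge(1-\delta)\|\mathbb B_n\|_p$ has a vertex partition $V_1\cup V_2$ with at most $\varepsilon n^3$ edges inside the parts.

Nothing is asserted about non-integer $p\in(1,3)$. Three facts are quoted.

* **(R1)** $|\mathcal H|\le(\frac18+o(1))n^3$ for $\mathbb F$-free $\mathcal H$ (De Caen–Füredi).
* **(R2)** $\mathrm{ex}_2(n,\mathbb F)=\|\mathbb B_n\|_2$ for large $n$.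
* **(R3)** For every $\varepsilon>0$ there are $\delta>0$ and $n_0$ such that every $\mathbb F$-free 3-graph on $n\ge n_0$ vertices with at least $(\frac18-\delta)n^3$ edges has a partition $V_1\cup V_2$ with at most $\varepsilon n^3$ edges inside the parts (Keevash–Sudakov, *The Turán number of the Fano plane*, Combinatorica 25 (2005); Füredi–Simonovits, *Triple systems not containing a Fano configuration*, Combin. Probab. Comput. 14 (2005)).

Throughout, $o(1)$ tends to $0$ as $n\to\infty$, uniformly over all vertices and all $\mathbb F$-free $n$-vertex 3-graphs under consideration, for a fixed exponent.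

## 3. Moments of the codegree, and why two of them do not control the third

Normalize codegrees: for $|V|=n$ put $x_{uv}=d(uv)/n\in[0,1)$ for $u\ne v$ and $x_{uu}=0$. The $q$-th **moment** is
$$\lambda_q=\lambda_q(\mathcal H)=\frac1{n^2}\sum_{(u,v)\in V^2}x_{uv}^q=\frac{2\|\mathcal H\|_q}{n^{q+2}} .$$
Set also
$$\pi_q=\limsup_{n\to\infty}\frac{2\,\mathrm{ex}_q(n,\mathbb F)}{n^{q+2}},\qquad \Lambda_q=\tfrac12+2^{-q-1}.$$
Thus every $\mathbb F$-free $\mathcal H$ has $\lambda_q(\mathcal H)\le\pi_q+o(1)$. Also $\lambda_1=6|\mathcal H|/n^3$.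

In $\mathbb B_n$, about half of the ordered pairs are cross with $x\approx1$ and half lie inside a part with $x\approx\frac12$. So $\lambda_q(\mathbb B_n)=\frac12+\frac12\cdot2^{-q}+o(1)=\Lambda_q+o(1)$, and $\pi_q\ge\Lambda_q$. By (R1) and (R2), $\pi_1=\Lambda_1=\frac34$ and $\pi_2=\Lambda_2=\frac58$. The asymptotic part of Theorem 1 says $\pi_k=\Lambda_k$; for $k=3$ the target is $\frac9{16}$.

The obvious attempt is to deduce a bound on $\lambda_3$ from $\lambda_1\le\frac34+o(1)$ and $\lambda_2\le\frac58+o(1)$ by a pointwise inequality $x^3\le A+B_1x+B_2x^2$ on $[0,1]$. To be sharp on $\mathbb B_n$ it must be an equality at $x=\frac12$ and $x=1$. Since $\frac12$ is an interior point, the two sides must be tangent there. These three conditions determine the quadratic, and it does majorize: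
$$\tfrac14-\tfrac54x+2x^2-x^3=(x-\tfrac12)^2(1-x)\ge0 .$$
But the coefficient of $x$ is $-\frac54$, so using this bound requires a *lower* bound on $\lambda_1$, which we do not have. This is not an accident of the technique. A variable equal to $1$ with probability $\frac58$ and to $0$ otherwise has all moments equal to $\frac58$. It satisfies both constraints and has third moment $\frac58>\frac9{16}$.

Hence the first two moments alone are not enough. We need an inequality that uses $\mathbb F$-freeness to relate the codegrees of *different* pairs. The one we shall prove is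
$$\lambda_3\le\tfrac12\lambda_2+\tfrac13\lambda_1+\tfrac1n .$$
It is asymptotically tight on $\mathbb B_n$, since $\frac5{16}+\frac14=\frac9{16}$. For the $0$–$1$ distribution above it would read $\frac58=\frac{30}{48}\le\frac{25}{48}+o(1)$, so it excludes that distribution.

## 4. Six codegrees on four vertices

In $\mathbb B_n$, take two vertices from each part. The four cross pairs have $x\approx1$ and the two others $x\approx\frac12$, so the six normalized codegrees sum to about $5$. Is $5$ an upper bound in every $\mathbb F$-free 3-graph?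

No. Fix $S=\{a,b,c,d\}\subset V$ and let $\mathcal H$ consist of all triples meeting $S$ in at least two vertices. In a copy of $\mathbb F$, each of the seven lines would have at least two points in $S$, giving at least $14$ incidences. But every point lies on three lines, so there are at most $3\cdot4=12$ incidences. So $\mathcal H$ is $\mathbb F$-free. All six pairs in $S$ have codegree $n-2$, and the sum of the six normalized codegrees is $6(n-2)/n>5$ once $n>12$.

In this example a vertex $y\notin S$ has codegree $3$ with each of the four vertices of $S$ and $0$ with all others, so its codegrees are tiny. We exclude such vertices by a hypothesis, and Section 7 shows that extremal 3-graphs satisfy it. For a fixed $p\ge3$ define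
$$U_v=\frac1n\sum_{u\in V}x_{vu}^p .$$
In $\mathbb B_n$ we have $U_v=\frac12+\frac12 2^{-p}+o(1)=\Lambda_p+o(1)>\frac12$.

**Lemma 1 (four points).** Let $p\ge3$ and let $\mathcal H$ be $\mathbb F$-free with $U_v\ge\frac5{12}$ for all $v$. Then for any four distinct vertices $a,b,c,d$,
$$X:=x_{ab}+x_{cd}+x_{ac}+x_{bd}+x_{ad}+x_{bc}\le5 .$$

*Proof.* Let $A_1,A_2,A_3$ be as in Section 1, and $a_i=|A_i|/n$. Since $|N(ab)|+|N(cd)|=|N(ab)\cup N(cd)|+|A_1|\le n+|A_1|$, we have $x_{ab}+x_{cd}\le1+a_1$, and similarly for the other two matchings with $a_2,a_3$.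

**An empty intersection.** If some $A_i=\emptyset$, the corresponding matching contributes at most $1$ and the other two at most $2$ each. So $X\le5$.

**All three nonempty.** Suppose $X>5$. Then $3+a_1+a_2+a_3>5$, so $a_1+a_2+a_3>2$. Permuting $a,b,c,d$ permutes the matchings arbitrarily, so we may assume $a_1\ge a_2\ge a_3$. Then $a_1>\frac23$, and
$$a_2\ge\tfrac12(a_2+a_3)>\tfrac12(2-a_1)\ge\tfrac12 .$$
Pick any $e\in A_3$. If $u\in A_1$, then by (2) no vertex of $A_2$ lies in $N(eu)$, so $x_{eu}\le1-a_2<\frac12$. If $u\in A_2$, then no vertex of $A_1$ lies in $N(eu)$, so $x_{eu}\le1-a_1<\frac13$. (If $u=e$, then $x_{eu}=0$ by convention.)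

So $x_{eu}<\frac12$ for every $u\in A_1\cup A_2$. With $g=|A_1\cup A_2|/n\ge a_1>\frac23$, and using $2^{-p}\le\frac18$,
$$U_e\le(1-g)+g\,2^{-p}\le1-\tfrac78g<1-\tfrac78\cdot\tfrac23=\tfrac5{12},$$
contrary to hypothesis. $\square$

## 5. The moment inequality from counting in 4-sets

This section converts the bound $5$ per 4-set into an inequality for $\lambda_3$. The third moment appears when we count pairs of edges sharing a pair $ab$, weighted by $x_{ab}$.

**Proposition 2.** Under the hypotheses of Lemma 1,
$$\lambda_3\le\tfrac12\lambda_2+\tfrac13\lambda_1+\tfrac1n. \tag{3}$$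

*Proof.*

**Step 1: express $\lambda_3$ by quadruples.** Let $\mathcal N$ be the sum of $x_{ab}$ over all ordered quadruples $(a,b,c,d)$ of distinct vertices with $abc,abd\in\mathcal H$. Given $(a,b)$ there are $d(ab)(d(ab)-1)$ choices of $(c,d)$, so
$$\mathcal N=\sum_{(a,b)}x_{ab}\,d(ab)(d(ab)-1)=\sum_{(a,b)}\big(n^2x_{ab}^3-nx_{ab}^2\big)=n^4\lambda_3-n^3\lambda_2 .$$

**Step 2: group by 4-sets.** For a 4-set $Q\subset V$ let $j_Q$ be the number of edges inside $Q$. A pair $f\subset Q$ lies in exactly two triples of $Q$; call $f$ *full* in $Q$ if both are edges. Any two triples in $Q$ share exactly one pair, so full pairs correspond to pairs of edges in $Q$, and there are $\binom{j_Q}2$ of them. A full pair arises from $4$ ordered quadruples (order the pair, order its complement). Hence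
$$\mathcal N=4\sum_Q\ \sum_{f\text{ full in }Q}x_f .$$

**Step 3: bound one 4-set.** The inner sum is at most $5$ if $j_Q=4$, by Lemma 1, because then all six pairs are full. It is at most $3$ if $j_Q=3$ (three full pairs), at most $1$ if $j_Q=2$, and $0$ if $j_Q\le1$. To be able to sum over $Q$, we dominate these values by a combination of $\binom j2$ and $j$. Requiring equality at $j=4$ and $j=3$ (the 4-sets of $\mathbb B_n$ split $2+2$ and $3+1$, where the values $5$ and $3$ are asymptotically attained) forces $\frac12\binom j2+\frac12j$. For $j=4,3,2,1,0$ this equals $5,3,\frac32,\frac12,0$, so it dominates in every case.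

**Step 4: sum over 4-sets.** Therefore
$$\mathcal N\le2\sum_Q\binom{j_Q}2+2\sum_Qj_Q .$$
The first sum counts pairs of edges sharing a pair of vertices, so it equals $\sum_{f\in\partial\mathcal H}\binom{d(f)}2$. In the second sum each edge lies in $n-3$ sets $Q$. So
$$\mathcal N\le\sum_{f\in\partial\mathcal H}d(f)(d(f)-1)+2(n-3)|\mathcal H|\le\|\mathcal H\|_2+2n|\mathcal H|=\tfrac12n^4\lambda_2+\tfrac13n^4\lambda_1 .$$
Combine with Step 1, divide by $n^4$, and use $\lambda_2\le1$. $\square$

For $p=3$ this already gives $\lambda_3\le\frac12\cdot\frac58+\frac13\cdot\frac34+o(1)=\frac9{16}+o(1)$, under the hypothesis on $U_v$.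

## 6. A cubic majorant of $x^p$

For general $p$ we now have three usable upper bounds: on $\lambda_1$, on $\lambda_2$, and on $\lambda_3-\frac12\lambda_2-\frac13\lambda_1$. So we look for a cubic majorant of $x^p$ that is a combination of $x$, $x^2$ and $x^3-\frac12x^2-\frac13x$ with coefficients of the right signs, plus a constant.

**Lemma 3.** For every real $p\ge3$ there are $A\in\mathbb R$, $B_1>0$, $B_2\ge0$, $C>0$ such that
$$P(x):=A+B_1x+B_2x^2+C\big(x^3-\tfrac12x^2-\tfrac13x\big)$$
satisfies $x^p\le P(x)$ on $[0,1]$, with equality at $x=\frac12$ and $x=1$. Moreover $A+\frac34B_1+\frac58B_2=\Lambda_p$.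

*Proof.* Let $w=2^{-p}$ and $f(x)=x^p$.

**Step 1: the candidates.** Equality at $\frac12$ and $1$ forces tangency at $\frac12$, so a cubic majorant is the quadratic with these properties plus a multiple of $(x-\frac12)^2(x-1)$. Put
$$\alpha=1-2pw,\qquad\beta=(6p+4)w-4,\qquad\gamma=4\big(1-(p+1)w\big),\qquad q(x)=\alpha+\beta x+\gamma x^2 .$$
Then
$$q(1)=1+w(-2p+6p+4-4p-4)=1,\qquad q(\tfrac12)=(1-2+1)+w(-2p+3p+2-p-1)=w,$$
$$q'(\tfrac12)=\beta+\gamma=2pw=f'(\tfrac12).$$
For $p\ge3$ both $p2^{-p}$ and $(p+1)2^{-p}$ are decreasing, so $2pw\le\frac34$ and $(p+1)w\le\frac12$. Thus $\alpha\ge\frac14$ and $\gamma\ge2$. Let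
$$P_C(x)=q(x)+C(x-\tfrac12)^2(x-1),\qquad(x-\tfrac12)^2(x-1)=x^3-2x^2+\tfrac54x-\tfrac14 .$$
At $x=0$ a majorant must have $P_C(0)=\alpha-\frac C4\ge0$, so $C\le4\alpha$ is necessary. The next step shows that it is sufficient.

**Step 2: $f\le P_C$ on $[0,1]$ whenever $C\le4\alpha$.** First let $C=4\alpha$, so that $P_{4\alpha}(0)=0=f(0)$. At $0,\frac12,1$ there is equality. Fix $x\in(0,1)$ with $x\ne\frac12$, and choose $K$ so that
$$F(y)=f(y)-P_{4\alpha}(y)-Ky(y-\tfrac12)^2(y-1)$$
vanishes at $y=x$. The function $F$ is continuous on $[0,1]$ and smooth on $(0,1]$. It vanishes at the four distinct points $0,\frac12,1,x$, and $F'(\frac12)=0$. By Rolle's theorem $F'$ has a zero in each of the three open intervals between consecutive points among these four. Together with $\frac12$, which lies in none of these open intervals, $F'$ has four distinct zeros in $(0,1)$. Applying Rolle three more times, $F''''$ has a zero $\xi\in(0,1)$. Since $P_{4\alpha}$ is a cubic,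
$$24K=f''''(\xi)=p(p-1)(p-2)(p-3)\xi^{p-4}\ge0 .$$
Hence $f(x)-P_{4\alpha}(x)=Kx(x-\frac12)^2(x-1)\le0$.

For $C\le4\alpha$ we have $P_C-P_{4\alpha}=(C-4\alpha)(x-\frac12)^2(x-1)\ge0$ on $[0,1]$, so $f\le P_C$ as well.

**Step 3: choose $C$ and check the signs.** Compare coefficients of $P_C$ with the required form. From $x^2$: $\gamma-2C=B_2-\frac C2$. From $x$: $\beta+\frac54C=B_1-\frac C3$. From the constant: $A=\alpha-\frac C4$. Thus
$$A=\alpha-\tfrac C4,\qquad B_2=\gamma-\tfrac32C,\qquad B_1=\beta+\tfrac{19}{12}C .$$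
Take $C=\min\{4\alpha,\frac23\gamma\}>0$. Then Step 2 applies and $B_2\ge0$. For $B_1$:

* If $C=\frac23\gamma$, then $B_1=\beta+\frac{19}{18}\gamma=-4+\frac{38}9+w\big(6p+4-\frac{38}9(p+1)\big)=\frac29+\frac{16p-2}9w>0$.
* If $C=4\alpha$, then $B_1=\beta+\frac{19}3\alpha=-4+\frac{19}3+w\big(6p+4-\frac{38}3p\big)=\frac73-w\big(\frac{20}3p-4\big)$. The derivative of $2^{-p}(\frac{20}3p-4)$ has the sign of $\frac{20}3-(\ln2)(\frac{20}3p-4)$, which is negative for $p\ge3$. The value at $p=3$ is $\frac{16}8=2$. So $B_1\ge\frac13>0$.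

**Step 4: the value.** The numbers $\frac12,1$ have average $\frac34$, their squares $\frac58$, their cubes $\frac9{16}$. Averaging $P$ over $\{\frac12,1\}$ gives, on the one hand, $\frac12(2^{-p}+1)=\Lambda_p$. On the other hand it gives $A+\frac34B_1+\frac58B_2+C\big(\frac9{16}-\frac5{16}-\frac14\big)=A+\frac34B_1+\frac58B_2$. $\square$

For $p=3$: $\alpha=\frac14$, $\beta=-\frac54$, $\gamma=2$, so $C=\min\{1,\frac43\}=1$, $A=0$, $B_1=\frac13$, $B_2=\frac12$, and $P(x)=x^3$. For $p=4$: $\alpha=\frac12$, $\beta=-\frac94$, $\gamma=\frac{11}4$, so $C=\min\{2,\frac{11}6\}=\frac{11}6$, $A=\frac1{24}$, $B_2=0$, $B_1=\frac{47}{72}$, and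
$$P(\tfrac12)=\tfrac1{24}+\tfrac{47}{144}-\tfrac{11}{36}=\tfrac{6+47-44}{144}=\tfrac1{16},\qquad P(1)=\tfrac{3+47+22}{72}=1 .$$

**Proposition 4.** Let $p\ge3$ and let $\mathcal H_n$ be $\mathbb F$-free on $n$ vertices with $U_v\ge\frac5{12}$ for all $v$. Then
$$\lambda_p(\mathcal H_n)\le\Lambda_p-B_1\big(\tfrac34-\lambda_1(\mathcal H_n)\big)+o(1)\le\Lambda_p+o(1).$$

*Proof.* Average $x_{uv}^p\le P(x_{uv})$ over all $(u,v)\in V^2$; on the diagonal this is $0\le P(0)$. Then use (3) with $C>0$, and $\lambda_2\le\frac58+o(1)$ with $B_2\ge0$: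
$$\lambda_p\le A+B_1\lambda_1+B_2\lambda_2+C\big(\lambda_3-\tfrac12\lambda_2-\tfrac13\lambda_1\big)\le A+B_1\lambda_1+\tfrac58B_2+o(1).$$
By Lemma 3, $A+\frac58B_2=\Lambda_p-\frac34B_1$. This is the first inequality. The second follows from $B_1>0$ and $\lambda_1\le\frac34+o(1)$. $\square$

The strict sign $B_1>0$ will be used twice more: it says that a nearly optimal $\lambda_p$ forces a nearly optimal *number of edges*, and this lets (R3) enter.

## 7. Cloning, and the lower bound on $U_v$

We now show that extremal 3-graphs satisfy $U_v\ge\frac5{12}$ for every vertex. Vertices with too small a contribution should be replaceable by clones of better ones. The contribution of $v$ to $\|\mathcal H\|_p$ has two parts, from pairs containing $v$ and from pairs in the link of $v$. Set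
$$J_v=\frac1{n^2}\sum_{(a,b):\,vab\in\mathcal H}x_{ab}^{p-1},\qquad D_v=2U_v+pJ_v .$$
Here $\frac1n\sum_vU_v=\lambda_p$. Also, each ordered pair $(a,b)$ is counted for $d(ab)=nx_{ab}$ vertices $v$, so $\frac1n\sum_vJ_v=n^{-2}\sum_{(a,b)}x_{ab}\cdot x_{ab}^{p-1}=\lambda_p$. Hence the average of $D_v$ is $(p+2)\lambda_p$. Dropping the condition $vab\in\mathcal H$ gives $J_v\le\lambda_{p-1}$.

**Lemma 5.** If $\mathcal H$ is extremal for $\mathrm{ex}_p(n,\mathbb F)$, $p\ge3$, then $|D_v-(p+2)\lambda_p|\le C_p/n$ for all $v$, with $C_p$ depending only on $p$.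

*Proof.* Let $v\ne w$.

**Step 1: the modified 3-graph.** Form $\mathcal H'$ from $\mathcal H-v$ by adding a new vertex $w'$ whose link is the link of $w$ in $\mathcal H-v$. No edge contains both $w$ and $w'$, while any two points of $\mathbb F$ lie on a line. So no copy of $\mathbb F$ in $\mathcal H'$ uses both $w$ and $w'$. A copy using $w'$ but not $w$ becomes a copy in $\mathcal H-v$ on replacing $w'$ by $w$. A copy not using $w'$ lies in $\mathcal H-v$. So $\mathcal H'$ is $\mathbb F$-free, and it has $n$ vertices.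

**Step 2: what deleting $v$ costs.** Since $d^p-(d-1)^p\le pd^{p-1}$ for $d\ge1$,
$$\|\mathcal H\|_p-\|\mathcal H-v\|_p=\sum_ud(vu)^p+\sum_{ab\in L(v)}\big(d(ab)^p-(d(ab)-1)^p\big)\le n^{p+1}\big(U_v+\tfrac p2J_v\big)=\tfrac12n^{p+1}D_v. \tag{4}$$
The factor $\frac12$ before $pJ_v$ appears because $J_v$ runs over ordered pairs. Inequality (4) holds for every 3-graph.

**Step 3: what cloning $w$ gains.** Let $d'$ be the codegree in $\mathcal H-v$, so $d'\ge(d-1)_+$ for pairs avoiding $v$, where $(t)_+=\max\{t,0\}$. In $\mathcal H'$, the pair $w'u$ with $u\ne w$ has codegree $d'(wu)$. A pair $ab$ in the link of $w$ in $\mathcal H-v$ has codegree $d'(ab)+1$. The pair $ww'$ has codegree $0$, and nothing else changes. With $(d'+1)^p-d'^p\ge p\,d'^{\,p-1}$,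
$$\|\mathcal H'\|_p-\|\mathcal H-v\|_p\ge\sum_{u\ne v,w}(d(wu)-1)_+^p+p\sum_{ab\in L(w),\,v\notin ab}(d(ab)-1)_+^{p-1}.$$
For integers $0\le d\le n$ we have $(d-1)_+^p\ge d^p-pn^{p-1}$ and $(d-1)_+^{p-1}\ge d^{p-1}-(p-1)n^{p-2}$. These corrections lose at most $n\cdot pn^{p-1}$ and $p\cdot\frac{n^2}2\cdot(p-1)n^{p-2}$. Restoring the term $u=v$ and the at most $n$ link pairs $ab$ containing $v$ costs at most $n^p+pn\cdot n^{p-1}$. All of this is $O(n^p)$, so
$$\|\mathcal H'\|_p-\|\mathcal H-v\|_p\ge\tfrac12n^{p+1}D_w-O(n^p).$$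

**Step 4: compare.** By extremality $\|\mathcal H'\|_p\le\|\mathcal H\|_p$. So Steps 2 and 3 give $D_w\le D_v+O(1/n)$ for all $v\ne w$. Any two values of $D$ differ by $O(1/n)$, so each is within $O(1/n)$ of the average $(p+2)\lambda_p$. $\square$

**Corollary 6.** If $\mathcal H$ is extremal for $p\ge3$, then uniformly in $v$
$$2U_v\ge(p+2)\Lambda_p-p\,\pi_{p-1}-o(1). \tag{5}$$
If moreover $\pi_{p-1}=\Lambda_{p-1}$, and $p=3$ or $p\ge4$, then $U_v\ge\frac5{12}$ for all $v$ once $n$ is large.

*Proof.* We have $2U_v=D_v-pJ_v\ge(p+2)\lambda_p-O(\frac1n)-p\lambda_{p-1}$. By extremality $\lambda_p\ge\lambda_p(\mathbb B_n)=\Lambda_p-o(1)$, and $\lambda_{p-1}\le\pi_{p-1}+o(1)$. This gives (5). If $\pi_{p-1}=\Lambda_{p-1}$, the main term is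
$$(p+2)\big(\tfrac12+2^{-p-1}\big)-p\big(\tfrac12+2^{-p}\big)=1-(p-2)2^{-p-1}. \tag{6}$$
The quantity $(p-2)2^{-p-1}$ equals $\frac1{16}$ at $p=3$ and at $p=4$, and is decreasing for $p\ge4$ because $1-(p-2)\ln2<0$ there. So $2U_v\ge\frac{15}{16}-o(1)$, which exceeds $\frac56$ for large $n$. $\square$

## 8. The asymptotic value for integer exponents

**Corollary 7.** $\pi_k=\Lambda_k$ for all integers $k\ge1$. If $\mathcal H_n$ is extremal for an integer $k\ge3$, then $\lambda_1(\mathcal H_n)\to\frac34$.

*Proof.* We induct on $k$; the cases $k=1,2$ are (R1) and (R2). Let $k\ge3$ and $\pi_{k-1}=\Lambda_{k-1}$, and let $\mathcal H_n$ be extremal for $k$. By Corollary 6, $U_v\ge\frac5{12}$ for all $v$ and large $n$. So Proposition 4 and extremality give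
$$\Lambda_k-o(1)=\lambda_k(\mathbb B_n)\le\lambda_k(\mathcal H_n)\le\Lambda_k-B_1\big(\tfrac34-\lambda_1(\mathcal H_n)\big)+o(1).$$
Since $\lambda_1\le\frac34+o(1)$, the right side is at most $\Lambda_k+o(1)$, so $\pi_k=\Lambda_k$. Since $B_1>0$, comparing the two ends gives $\lambda_1(\mathcal H_n)\ge\frac34-o(1)$. $\square$

## 9. Links of an extremal 3-graph and the disappearance of edges inside parts

In Sections 9 and 10 let $p\ge3$ be real such that
$$\pi_p=\Lambda_p\quad\text{and extremal }\mathcal H_n\text{ satisfy }\lambda_1(\mathcal H_n)\to\tfrac34. \tag{7}$$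
By Corollary 7 this holds for all integers $p\ge3$. For each $n$ let $\mathcal H=\mathcal H_n$ be an arbitrary extremal 3-graph. We show $\mathcal H=\mathbb B_n$ for large $n$.

**Step 1: a partition.** The goal is a bipartition that explains almost all of $\mathcal H$. By (7), $|\mathcal H|=\frac16\lambda_1n^3=(\frac18-o(1))n^3$. By (R3) some partition has $o(n^3)$ edges inside the parts. Call such edges mono, and let $V=V_1\cup V_2$ be a partition *minimizing* the number of mono edges. Call a triple cross if it meets both parts. Call a pair mono if it lies inside a part, cross otherwise.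

The number of cross triples is $\binom{|V_1|}2|V_2|+\binom{|V_2|}2|V_1|\le\frac12|V_1||V_2|n$. From $|\mathcal H|\le o(n^3)+\frac12|V_1||V_2|n$ we get $|V_1||V_2|\ge(\frac14-o(1))n^2$, so $|V_i|=(\frac12+o(1))n$. There are at most $n^3/8$ cross triples and $(\frac18-o(1))n^3$ of them are edges, so only $o(n^3)$ cross triples are missing.

Finally, the number of mono edges containing a mono pair, summed over all mono pairs, is $3\cdot o(n^3)$. So all but $o(n^2)$ mono pairs lie in only $o(n)$ mono edges, and these pairs have $x\le\frac12+o(1)$.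

**Notation for links.** For a vertex $v$ let $\ell_\times,\ell_{11},\ell_{22}$ (depending on $v$) be $n^{-2}$ times the number of ordered pairs of $L(v)$ that are cross, inside $V_1$, inside $V_2$, respectively. So $\ell_\times\le\frac{2|V_1||V_2|}{n^2}\le\frac12$ and $\ell_{ii}\le\frac14+o(1)$. In $\mathbb B_n$ a vertex of $V_1$ has $\ell_{11}=0$, $\ell_{22}\approx\frac14$, $\ell_\times\approx\frac12$. The next three claims establish this approximately for every vertex.

**Claim 1.** $\min(\ell_{11}(v),\ell_{22}(v))=o(1)$ uniformly in $v$.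

*Proof.* Suppose both are at least $2\eta$ for a fixed $\eta>0$. Then $L(v)$ has at least $\eta n^2$ edges inside $V_1$ and at least $\eta n^2$ inside $V_2$. Choose $e_1=y_1z_1\in L(v)$ inside $V_1$, $e_2=y_2z_2\in L(v)$ inside $V_2$, and $e_3=y_3z_3\in L(v)$ disjoint from $e_1$ and $e_2$. At most $4n$ edges of $L(v)$ meet $e_1\cup e_2$, so for large $n$ there are $\Omega(\eta^3n^6)$ choices. The triples
$$y_1y_2y_3,\quad y_1z_2z_3,\quad z_1y_2z_3,\quad z_1z_2y_3$$
each contain a vertex of $e_1\subset V_1$ and a vertex of $e_2\subset V_2$, so they are cross triples. If all four were edges, then together with $vy_1z_1,vy_2z_2,vy_3z_3$ they would form a Fano plane: with $v=1$, $y_1z_1=23$, $y_2z_2=45$, $y_3z_3=67$ the seven triples are $246,257,347,356$ and $123,145,167$. So each choice produces a missing cross triple.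

A given missing triple arises from $O(n^3)$ choices, because the other three of the six vertices are free and there are boundedly many ways to assign roles. As $o(n^3)$ cross triples are missing, there are at most $o(n^3)\cdot O(n^3)=o(n^6)$ choices. This is a contradiction for large $n$. The number of missing triples does not depend on $v$, so the bound is uniform. $\square$

**Claim 2.** If $\ell_{11}(v)=o(1)$ (for any choice of vertices $v=v_n$ along the sequence), then $\ell_\times(v)=\frac12-o(1)$ and $\ell_{22}(v)=\frac14-o(1)$. The same holds with $1$ and $2$ exchanged.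

*Proof.* The idea is that $U_v$ and $J_v$ are then both at most $\Lambda_p+o(1)$, while Lemma 5 fixes the combination $2U_v+pJ_v$.

We have $\sum_{u\in V_1}|N(vu)\cap V_1|=n^2\ell_{11}=o(n^2)$. So for all but $o(n)$ of the $u\in V_1$, $|N(vu)\cap V_1|=o(n)$ and hence $x_{vu}\le\frac{|V_2|}n+o(1)=\frac12+o(1)$. Bounding $x_{vu}\le1$ for $u\in V_2$,
$$U_v\le\tfrac12+\tfrac12\,2^{-p}+o(1)=\Lambda_p+o(1).$$
In $J_v$, bound $x_{ab}\le1$ for cross pairs of $L(v)$. For mono pairs use $x_{ab}\le\frac12+o(1)$, valid for all but $o(n^2)$ of them by Step 1. This gives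
$$J_v\le\ell_\times+2^{1-p}(\ell_{11}+\ell_{22})+o(1)\le\tfrac12+2^{1-p}\cdot\tfrac14+o(1)=\Lambda_p+o(1).$$
As $\mathcal H$ is extremal and $\pi_p=\Lambda_p$, we have $\lambda_p=\Lambda_p+o(1)$. So Lemma 5 gives $2U_v+pJ_v=(p+2)\Lambda_p+o(1)$. Since $U_v,J_v\le\Lambda_p+o(1)$, both must equal $\Lambda_p+o(1)$. Then the bounds used for $J_v$ are equalities up to $o(1)$. As $\ell_\times\le\frac12$ and $\ell_{22}\le\frac14+o(1)$ separately, this forces $\ell_\times=\frac12-o(1)$ and $\ell_{22}=\frac14-o(1)$. $\square$

**Claim 3.** Uniformly for $v\in V_1$, $\ell_{11}(v)=o(1)$ and $\ell_{22}(v)=\frac14-o(1)$. Symmetrically for $v\in V_2$.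

*Proof.* If $\ell_{11}(v)=o(1)$ fails uniformly over $V_1$, there are a fixed $\eta>0$ and, for infinitely many $n$, vertices $v\in V_1$ with $\ell_{11}(v)\ge\eta$. By Claim 1, $\ell_{22}(v)=o(1)$, and then by Claim 2 with indices exchanged, $\ell_{11}(v)=\frac14-o(1)$. Moving $v$ from $V_1$ to $V_2$ destroys $\frac12\ell_{11}n^2=(\frac18-o(1))n^2$ mono edges and creates $\frac12\ell_{22}n^2=o(n^2)$. For large $n$ this contradicts the minimality of the partition. So $\ell_{11}(v)=o(1)$ uniformly, and Claim 2 gives the rest. $\square$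

**Step 2: there are no mono edges.** Suppose $xyz\in\mathcal H$ with $x,y,z\in V_1$. By Claim 3 each of $L(x),L(y),L(z)$ contains all but $o(n^2)$ of the pairs inside $V_2$. Choose a uniformly random ordered $4$-tuple $(q,r,s,t)$ of distinct vertices of $V_2$. Each of its six pairs is a uniformly random pair of $V_2$, so by the union bound, with probability $1-o(1)$,
$$qr,st\in L(x),\qquad qs,rt\in L(y),\qquad qt,rs\in L(z).$$
Then $xyz,xqr,xst,yqs,yrt,zqt,zrs$ are edges. This is configuration (1) with four points $q,r,s,t$ and matching points $x,y,z$, a Fano plane. This contradiction shows that $V_1$ contains no edge. The same argument applies to $V_2$.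

**Step 3: $\mathcal H$ is complete bipartite.** So $\mathcal H$ is contained in the complete bipartite 3-graph with parts $V_1,V_2$, which is $\mathbb F$-free. Adding a missing edge raises three codegrees and strictly increases the norm. By extremality no cross triple is missing.

## 10. Concavity in the part sizes

It remains to show that the parts are balanced. Write $a=|V_1|=\frac n2+t$ and $b=|V_2|=\frac n2-t$. We know $t=o(n)$ from Step 1 of Section 9. Cross pairs have codegree $n-2$ and pairs inside a part have codegree equal to the size of the other part, so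
$$\|\mathcal H\|_p=\Phi(t):=ab(n-2)^p+\tbinom a2b^p+\tbinom b2a^p .$$
Regard $\Phi$ as a function of real $t$; it is even, since $t\mapsto-t$ swaps $a$ and $b$. We compute $\Phi''$ at $t=\tau n$ for $|\tau|\le\frac14$.

* $ab=\frac{n^2}4-t^2$, so the first term contributes $-2(n-2)^p$.
* $\binom a2b^p=\frac12a^2b^p-\frac12ab^p$. With $s=\frac12+\tau$ we have $\frac12a^2b^p=\frac12n^{p+2}s^2(1-s)^p$, whose second derivative in $t$ is $\frac12n^p\psi(s)$ with
$$\psi(s)=\big(s^2(1-s)^p\big)''=2(1-s)^p-4ps(1-s)^{p-1}+p(p-1)s^2(1-s)^{p-2}.$$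
 Also $(ab^p)''=-2pb^{p-1}+p(p-1)ab^{p-2}=O(n^{p-1})$.
* The third term is the same with $\tau$ replaced by $-\tau$.

Hence
$$n^{-p}\Phi''(t)=-2\big(1-\tfrac2n\big)^p+\tfrac12\big[\psi(\tfrac12+\tau)+\psi(\tfrac12-\tau)\big]+O\big(\tfrac1n\big).$$
At $\tau=0$ the bracket contributes
$$\psi(\tfrac12)=2^{-p}\big(2-4p+p(p-1)\big)=2^{-p}(p^2-5p+2)\le2^{-p}p^2\le\tfrac98,$$
since $p^2 2^{-p}$ is decreasing for $p\ge3$ (as $\frac2p<\ln2$ there) and equals $\frac98$ at $p=3$. So the limit of $n^{-p}\Phi''(0)$ is at most $-2+\frac98<0$. By continuity of $\psi$ there is $\tau_0>0$ with $\Phi''<0$ on $|t|\le\tau_0n$ for all large $n$.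

An even, strictly concave function on $[-\tau_0n,\tau_0n]$ is strictly decreasing in $|t|$. The admissible $t$ lie in $\mathbb Z$ for even $n$ and in $\mathbb Z+\frac12$ for odd $n$, and our $t=o(n)$ lies in the interval. So by extremality $|t|=0$ or $|t|=\frac12$, respectively. That is, $\mathcal H=\mathbb B_n$.

Since $\mathcal H_n$ was an arbitrary extremal 3-graph, $\mathbb B_n$ is the unique one for large $n$. For integers $p=k\ge3$, hypothesis (7) holds by Corollary 7. The formula in Theorem 1 is $\Phi$ with $\{a,b\}=\{\lfloor n/2\rfloor,\lceil n/2\rceil\}$, and its asymptotic form is $\frac12\Lambda_kn^{k+2}=\big(\frac14+2^{-k-2}\big)n^{k+2}$ up to $o(n^{k+2})$. **Theorem 1 is proved.** $\blacksquare$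

## 11. Real exponents: the interval $(3,4)$

For Theorem 2(a) we must establish (7) for every real $p\ge3$; Sections 9 and 10 then apply. As in the proof of Corollary 7, (7) follows from Proposition 4 once extremal 3-graphs satisfy $U_v\ge\frac5{12}$ for large $n$. By (5) it is enough that
$$u_p:=(p+2)\Lambda_p-p\,\pi_{p-1}>\tfrac56 .$$
The only new difficulty is $3<p<4$: there $p-1\in(2,3)$ and the value of $\pi_{p-1}$ is not available. An interpolated upper bound suffices.

**Case $p=3$.** By (6) with $\pi_2=\Lambda_2$, $u_3=\frac{15}{16}$.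

**Case $p=3+\theta$, $0<\theta<1$.** By weighted AM–GM, $x^{2+\theta}\le(1-\theta)x^2+\theta x^3$. Averaging over pairs, and using $\pi_2=\frac58$ and $\pi_3=\frac9{16}$ (Corollary 7),
$$\pi_{p-1}\le(1-\theta)\tfrac58+\theta\tfrac9{16}=\tfrac58-\tfrac\theta{16}.$$
Also $\Lambda_p=\frac12+\frac{2^{-\theta}}{16}$, and $2^{-\theta}=e^{-\theta\ln2}\ge1-\theta\ln2\ge1-0.7\,\theta$. Therefore
$$u_p\ge\tfrac{5+\theta}2+\tfrac{(5+\theta)(1-0.7\theta)}{16}-(3+\theta)\big(\tfrac58-\tfrac\theta{16}\big).$$
The three terms are $2.5+0.5\theta$, then $0.3125-0.15625\theta-0.04375\theta^2$, and $1.875+0.4375\theta-0.0625\theta^2$ to be subtracted. So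
$$u_p\ge0.9375-0.09375\,\theta+0.01875\,\theta^2 .$$
The right side is decreasing on $[0,1]$ and equals $0.8625$ at $\theta=1$. So $u_p\ge0.86>\frac56$.

**Case $p\ge4$.** Induct on $\lfloor p\rfloor$. The real number $p-1\ge3$ has smaller integer part, so $\pi_{p-1}=\Lambda_{p-1}$ by induction (or by the two cases above). Then (6) and the computation after it give $u_p=1-(p-2)2^{-p-1}\ge\frac{15}{16}$.

In each case $u_p>\frac56$, hence (7) holds for $p$. So for all real $p\ge3$,
$$\pi_p=\Lambda_p\qquad\text{and}\qquad u_p\ge0.86, \tag{8}$$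
and Sections 9 and 10 prove part (a). $\blacksquare$

## 12. Stability by deleting vertices of small $D_v$

**Step 1: reduction to an edge count.** Suppose (b) fails for some $\varepsilon$. Taking $\delta=\frac1i$ and $n_0\to\infty$, we obtain $\mathbb F$-free 3-graphs $\mathcal H_n$, along a sequence $n\to\infty$, with $\|\mathcal H_n\|_p\ge(1-o(1))\|\mathbb B_n\|_p$ and no partition with at most $\varepsilon n^3$ edges inside the parts. Since $\pi_p=\Lambda_p$, we have $\lambda_p(\mathcal H_n)\to\Lambda_p$. If we show
$$|\mathcal H_n|\ge\big(\tfrac18-o(1)\big)n^3,$$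
then (R3) provides the forbidden partition for large $n$, a contradiction.

We would like to apply Proposition 4 to $\mathcal H_n$. But $\mathcal H_n$ is only nearly extremal, so Lemma 5 is not available and a few vertices may have small $U_v$. We delete them.

**Step 2: the deletion process.** Let $\eta=\frac1{50}$ and $G_0=\mathcal H_n$. As long as $G_i$ has a vertex $v$ with $D_v(G_i)\le(p+2)\Lambda_p-\eta$ (computed in $G_i$, normalized by its number of vertices $N=n-i$), delete it to get $G_{i+1}$. By (4), which holds for any 3-graph,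
$$2\|G_{i+1}\|_p\ge2\|G_i\|_p-N^{p+1}\big((p+2)\Lambda_p-\eta\big).$$

**Step 3: the process stops after $o(n)$ steps.** Comparing a sum of an increasing function with its integral,
$$\sum_{N=n-s+1}^nN^{p+1}\le\int_{n-s}^nx^{p+1}\,dx+n^{p+1}=\frac{n^{p+2}-(n-s)^{p+2}}{p+2}+n^{p+1}.$$
With $2\|\mathcal H_n\|_p=(\Lambda_p+o(1))n^{p+2}$, after $s$ steps
$$2\|G_s\|_p\ge\Lambda_pn^{p+2}-\Big(\Lambda_p-\tfrac\eta{p+2}\Big)\big(n^{p+2}-(n-s)^{p+2}\big)-o(n^{p+2})$$
$$=\Lambda_p(n-s)^{p+2}+\tfrac\eta{p+2}\big(n^{p+2}-(n-s)^{p+2}\big)-o(n^{p+2}).$$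
If $s\le\frac n2$, then $G_s$ has at least $\frac n2$ vertices, and $\pi_p=\Lambda_p$ gives $2\|G_s\|_p\le(\Lambda_p+o(1))(n-s)^{p+2}$. Together,
$$\tfrac\eta{p+2}\big(n^{p+2}-(n-s)^{p+2}\big)\le o(n^{p+2}).$$
For a fixed $\kappa\in(0,\frac12)$ and $s=\lceil\kappa n\rceil$ the left side is at least $\frac\eta{p+2}\big(1-(1-\kappa)^{p+2}\big)n^{p+2}$, which is impossible for large $n$. So for every such $\kappa$ the process does not reach $\lceil\kappa n\rceil$ steps once $n$ is large. That is, it stops after $s=o(n)$ steps.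

**Step 4: apply Proposition 4 to the final 3-graph.** Let $G$ be the final 3-graph; it has $(1-o(1))n$ vertices and is $\mathbb F$-free. By (4) and $D_v\le2+p$, each deletion changes the norm by $O(n^{p+1})$, so $o(n)$ deletions change it by $o(n^{p+2})$ and $\lambda_p(G)\to\Lambda_p$. Every vertex of $G$ satisfies $D_v>(p+2)\Lambda_p-\eta$. With $J_v\le\lambda_{p-1}(G)\le\pi_{p-1}+o(1)$ and (8),
$$2U_v\ge D_v-p\lambda_{p-1}(G)\ge u_p-\eta-o(1)\ge0.84-o(1)>\tfrac56$$
for large $n$. So $U_v\ge\frac5{12}$ for all vertices of $G$, and Proposition 4 gives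
$$\Lambda_p-o(1)=\lambda_p(G)\le\Lambda_p-B_1\big(\tfrac34-\lambda_1(G)\big)+o(1).$$
As $B_1>0$ and $\lambda_1(G)\le\frac34+o(1)$, it follows that $\lambda_1(G)\to\frac34$. Hence
$$|\mathcal H_n|\ge|G|=\tfrac16\lambda_1(G)\,|V(G)|^3\ge\big(\tfrac18-o(1)\big)n^3,$$
as required in Step 1. This proves (b), and with it Theorem 2. $\blacksquare$
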